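# Fields with $\operatorname{sym}(\nabla u\,P^{-1})=0$ when only $\operatorname{Curl}P$ is integrable

## 1. A unique continuation theorem and the norm it yields

A *domain* is an open connected set, and $|\cdot|$ is the Euclidean norm of a vector or the Frobenius norm of a matrix. For a vector field $u$, $\nabla u$ is the Jacobian with rows $\nabla u_1,\nabla u_2,\nabla u_3$. For a matrix field $P$ with rows $P_1,P_2,P_3$, $\operatorname{Curl}P$ is the matrix with rows $\operatorname{curl}P_1,\operatorname{curl}P_2,\operatorname{curl}P_3$, taken in the sense of distributions. Finally $\operatorname{sym}X=\frac12(X+X^\top)$.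

**Theorem 1.** Let $\Omega\subset\mathbb R^3$ be a domain, $P\in L^\infty(\Omega;\mathbb R^{3\times3})$, $\det P\ge c>0$ a.e., and $\operatorname{Curl}P\in L^1_{loc}(\Omega)$. Let $u\in C^2(\Omega;\mathbb R^3)$ satisfy $\operatorname{sym}(\nabla u\,P^{-1})=0$ a.e. If $Z:=\{x\in\Omega:\nabla u(x)=0\}$ has positive measure, then $u$ is constant.

To say what this is for, let $\Omega$ be a Lipschitz domain, let $\emptyset\ne\Gamma\subset\partial\Omega$ be relatively open, and put
$$C^\infty(\overline\Omega;\mathbb R^3)=\{u|_\Omega: u\in C^\infty_\circ(\mathbb R^3;\mathbb R^3)\},$$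
$$C^\infty_\circ(\Omega,\Gamma;\mathbb R^3)=\{u\in C^\infty(\overline\Omega;\mathbb R^3):\operatorname{dist}(\operatorname{supp}u,\Gamma)>0\},$$
where $C^\infty_\circ(\mathbb R^3;\mathbb R^3)$ denotes smooth compactly supported fields. So the fields in the second space vanish *near* $\Gamma$, not only on it.

**Corollary.** If $P\in L^\infty(\Omega;\mathbb R^{3\times3})$, $\det P\ge c^+>0$ a.e. and $\operatorname{Curl}P\in L^p(\Omega;\mathbb R^{3\times3})$ for some $p\ge1$, then
$$\|u\|_P:=\|\operatorname{sym}(\nabla u\,P^{-1})\|_{L^2(\Omega)}$$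
is a norm on $C^\infty_\circ(\Omega,\Gamma;\mathbb R^3)$.

The paper of Johannes Lankeit, Patrizio Neff and Dirk Pauly, "Uniqueness of integrable solutions to first order systems with integrable tensor-coefficients and applications to elasticity", arXiv:1209.3388 (2012), has the same conclusion under an additional hypothesis: $\operatorname{Curl}P\in L^p$ and $\operatorname{Curl}P^{-1}\in L^q$ with $p,q>1$, $1/p+1/q=1$. The conjecture there is that the hypothesis on $\operatorname{Curl}P^{-1}$ can be dropped, for $p>1$ or even for $p\ge1$. Thus there are two questions: (a) is $\|\cdot\|_P$ always a norm when $p>1$, and (b) also when $p=1$? The Corollary answers both: yes. Theorem 2 in Section 8 goes further.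

**Proof of the Corollary from Theorem 1.** The inverse $P^{-1}=(\operatorname{Cof}P)^\top/\det P$ is bounded and $\nabla u$ is bounded with bounded support, so $\|u\|_P<\infty$. Homogeneity and the triangle inequality are clear. Suppose $\|u\|_P=0$. Pick $x_0\in\Gamma$ and $0<r<\operatorname{dist}(\operatorname{supp}u,\Gamma)$. Then $u=0$ on $B(x_0,r)\cap\Omega$, which is open, and nonempty because $x_0\in\partial\Omega$. So $\nabla u=0$ on a set of positive measure. As $L^p(\Omega)\subset L^1_{loc}(\Omega)$, Theorem 1 applies: $u$ is constant. It vanishes somewhere, so $u=0$. $\square$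

Everything is therefore about fields with $\|u\|_P=0$. For these,
$$\nabla u=AP\ \text{ a.e.},\qquad A:=\nabla u\,P^{-1}\ \text{ skew-symmetric a.e.}\tag{1}$$
The proofs use $u\in C^2$, which covers the space above. Nothing is claimed for general Sobolev fields $u$, nor that the condition on $\operatorname{Curl}P$ is necessary.

## 2. Skew matrices, cofactors, and curls of bounded fields

**Cofactors.** $\operatorname{Cof}F$ is the matrix with rows $F_2\times F_3,\ F_3\times F_1,\ F_1\times F_2$. It satisfies
$$F^\top\operatorname{Cof}F=(\operatorname{Cof}F)^\top F=\operatorname{Cof}F\,F^\top=(\det F)I,\qquad \operatorname{Cof}(FG)=\operatorname{Cof}F\operatorname{Cof}G.$$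
If $s_1\ge s_2\ge s_3$ are the singular values of $F$, then $|F|^2=s_1^2+s_2^2+s_3^2$ and $|\operatorname{Cof}F|^2=s_1^2s_2^2+s_2^2s_3^2+s_3^2s_1^2\le|F|^4$. Example: $\operatorname{Cof}\operatorname{diag}(2,3,0)=\operatorname{diag}(0,0,6)$. A $3\times 3$ matrix has rank at least $2$ exactly when its cofactor matrix is nonzero.

**Axial vectors.** A skew $A$ has the form $Ax=a\times x$, that is,
$$A=\begin{pmatrix}0&-a_3&a_2\\a_3&0&-a_1\\-a_2&a_1&0\end{pmatrix},\qquad |A|^2=2|a|^2,\quad Aa=0,\quad \det A=0,\quad \operatorname{Cof}A=a\otimes a.$$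
For the last identity, the first row of $\operatorname{Cof} A$ is $(a_3,0,-a_1)\times(-a_2,a_1,0)=a_1(a_1,a_2,a_3)$; the others are cyclic. So a nonzero skew matrix has rank exactly $2$ and its kernel is $\mathbb Ra$.

**Distributional curl.** $\operatorname{curl}F=G$ in a ball $B$ means $\int_BF\cdot\operatorname{curl}\eta\,dx=\int_B\eta\cdot G\,dx$ for all $\eta\in C_c^\infty(B;\mathbb R^3)$. For smooth fields this is $\operatorname{div}(\eta\times F)=F\cdot\operatorname{curl}\eta-\eta\cdot\operatorname{curl}F$, integrated. If $F\in L^\infty(B)$ and $G\in L^1(B)$, or if $G$ is a finite measure, then $\eta\in C^1_c$ is allowed too: mollify $\eta$, and both $\eta$ and its first derivatives converge uniformly, with supports in a fixed compact set. For $\varphi\in C^1(\overline B)$ we get the product rule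
$$\operatorname{curl}(\varphi F)=\varphi\operatorname{curl}F+\nabla\varphi\times F.\tag{2}$$
Indeed $\int\varphi F\cdot\operatorname{curl}\eta=\int F\cdot(\operatorname{curl}(\varphi\eta)-\nabla\varphi\times\eta)$, the field $\varphi\eta$ is an admissible test field, and $-F\cdot(\nabla\varphi\times\eta)=\eta\cdot(\nabla\varphi\times F)$.

**The curls of $P$ and of $P^{-1}$ are different matters.** Let $d(x)=1$ for $x_1<0$ and $d(x)=\frac32$ for $x_1>0$, and let $P$ have rows $P_1=(d,1,0)$, $P_2=e_2$, $P_3=e_3$. Then $\det P=d\ge1$, and $\operatorname{Curl}P=0$, since the only candidate entry is $\partial_1(1)-\partial_2d=0$. The first row of $P^{-1}$ is $(1/d,-1/d,0)$, whose curl has third component $-\partial_1(1/d)$. As $1/d$ jumps from $1$ to $\frac23$, this is $\frac13$ times the surface measure of $\{x_1=0\}$. So $\operatorname{Curl}P=0$, while $\operatorname{Curl}P^{-1}$ is not in $L^1_{loc}$ of any domain meeting that plane.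

**Textbook facts on $W^{1,1}$.** If $\beta\in W^{1,1}(B)$ and $\varphi:\mathbb R\to\mathbb R$ is $C^1$ with bounded derivative, then $\varphi(\beta)\in W^{1,1}(B)$ and $\nabla\varphi(\beta)=\varphi'(\beta)\nabla\beta$. The same holds for Lipschitz, piecewise $C^1$ functions $\varphi$, with the right side read as $0$ where $\beta$ takes a corner value. On a ball, Poincaré's inequality is $\|f-\bar f\|_{L^p(B)}\le C_B\|\nabla f\|_{L^p(B)}$, where $\bar f$ is the mean and $1\le p<\infty$.

## 3. Gradients, $C^1$ coefficients, and the equation for the axial vector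

**The case $P=I$.** Here $\operatorname{sym}\nabla u=0$. With $e_{ij}=\frac12(\partial_iu_j+\partial_ju_i)$ one has $\partial_k\partial_ju_i=\partial_ke_{ij}+\partial_je_{ik}-\partial_ie_{jk}=0$, so $\nabla u$ is a constant skew matrix and $u=b+\omega\times x$. These fields, the infinitesimal rigid motions, form a space of dimension $6$. The gradient vanishes nowhere or everywhere.

**The case $P=\nabla\varphi$**, with $\varphi$ a $C^2$ diffeomorphism onto its image. Put $v=u\circ\varphi^{-1}$. Then $\nabla v=(\nabla u\,P^{-1})\circ\varphi^{-1}$ is skew, so $v$ is as above and $u=b+\omega\times\varphi$. Here $\operatorname{Curl}P=0$.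

**The case $P\in C^1$, $\det P>0$.** Now $A=\nabla u\,P^{-1}$ is $C^1$. Take the curl of the rows $\nabla u_i=\sum_jA_{ij}P_j$ of (1). The left side has curl zero, so
$$\sum_j\nabla A_{ij}\times P_j=-\sum_jA_{ij}\operatorname{curl}P_j,\qquad i=1,2,3.$$
These are nine scalar equations for the nine partial derivatives of $a$. The following lemma solves them. It is pure algebra at one point; we shall use it several times, so we phrase it without derivatives. For a matrix $D$ with rows $d_1,d_2,d_3$ (think of $D=\nabla a$, $d_k=\nabla a_k$) define vectors $d_{ij}$ (think of $\nabla A_{ij}$) by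
$$d_{11}=d_{22}=d_{33}=0,\quad d_{12}=-d_3=-d_{21},\quad d_{13}=d_2=-d_{31},\quad d_{23}=-d_1=-d_{32}.$$

**Lemma 1.** Let $P,K,D\in\mathbb R^{3\times3}$, $\det P>0$, let $A$ be skew with axial vector $a$, and suppose
$$\sum_jd_{ij}\times P_j=-\sum_jA_{ij}K_j,\qquad i=1,2,3.\tag{3}$$
Then $D=CP$ with
$$C=\tfrac12(\operatorname{tr}X)I-X^\top,\qquad X=-\frac1{\det P}\,A\,K\,P^\top,\tag{4}$$
and
$$|D|\le\frac{\sqrt2\,|P|^2}{\det P}\,|K|\,|a|.\tag{5}$$
In particular, for given $P$ and $K$, $D$ is a linear function of $a$.

**Proof.** Put $C=DP^{-1}$, so $d_k=\sum_lc_{kl}P_l$, and let $Q_1=P_2\times P_3$, $Q_2=P_3\times P_1$, $Q_3=P_1\times P_2$ be the rows of $\operatorname{Cof}P$. The left sides of (3) are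
$$\begin{aligned}d_2\times P_3-d_3\times P_2&=(c_{22}+c_{33})Q_1-c_{21}Q_2-c_{31}Q_3,\\ d_3\times P_1-d_1\times P_3&=-c_{12}Q_1+(c_{11}+c_{33})Q_2-c_{32}Q_3,\\ d_1\times P_2-d_2\times P_1&=-c_{13}Q_1-c_{23}Q_2+(c_{11}+c_{22})Q_3.\end{aligned}$$
For the first line: $d_2\times P_3=c_{21}P_1\times P_3+c_{22}P_2\times P_3=-c_{21}Q_2+c_{22}Q_1$ and $d_3\times P_2=c_{31}P_1\times P_2+c_{33}P_3\times P_2=c_{31}Q_3-c_{33}Q_1$. The other two follow in the same way. So (3), written as a matrix equation, is
$$\big((\operatorname{tr}C)I-C^\top\big)\operatorname{Cof}P=-AK.$$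
Multiply from the right by $(\operatorname{Cof}P)^{-1}=P^\top/\det P$ to get $(\operatorname{tr}C)I-C^\top=X$. The trace gives $2\operatorname{tr}C=\operatorname{tr}X$, and (4) follows. Moreover $|C|^2=\frac34(\operatorname{tr}X)^2-(\operatorname{tr}X)^2+|X|^2\le|X|^2$, so $|D|\le|X||P|\le|A||K||P|^2/\det P$, and $|A|=\sqrt2|a|$. $\square$

For $P\in C^1$, Lemma 1 with $K=\operatorname{Curl}P$ gives $\partial_ka=G_ka$ with continuous matrices $G_k$ that depend on $P$ only. Along each segment this is a linear ODE. So the zero set of $a$ is open and closed: $Z$ is empty or all of $\Omega$. Also $a(x_0)$ determines $a$, hence $\nabla u$, and the solution space has dimension at most $3+3=6$.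

## 4. A gradient that vanishes on a line

For rough $P$ the alternative "$Z=\emptyset$ or $Z=\Omega$" is false, which is why Theorem 1 speaks of positive measure.

**Example A.** Let $r=\sqrt{x_1^2+x_2^2}$, $u=(x_1^2-x_2^2,\,2x_1x_2,\,0)$, and
$$P_1=\tfrac1r(x_2,x_1,0),\qquad P_2=\tfrac1r(-x_1,x_2,0),\qquad P_3=e_3.$$
The rows are orthonormal and $P_1\times P_2=e_3$, so $P\in SO(3)$ off the axis. Let $Ax=2r\,e_3\times x$, so the rows of $AP$ are $-2rP_2=(2x_1,-2x_2,0)$, $2rP_1=(2x_2,2x_1,0)$ and $0$. These are the rows of $\nabla u$. So $\operatorname{sym}(\nabla u\,P^{-1})=0$ a.e.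

Off the axis the only nonzero entries of $\operatorname{Curl}P$ are
$$\partial_1\frac{x_1}r-\partial_2\frac{x_2}r=\frac{x_2^2-x_1^2}{r^3},\qquad \partial_1\frac{x_2}r+\partial_2\frac{x_1}r=-\frac{2x_1x_2}{r^3},$$
so $|\operatorname{Curl}P|=1/r$. This is also the distributional curl: integrate by parts over $\{r>\delta\}$; $P$ is bounded and the area of $\{r=\delta\}$ inside a bounded set is $O(\delta)$, so the boundary term vanishes as $\delta\to0$. Hence $\operatorname{Curl}P\in L^p_{loc}$ for all $p<2$. But $|a|=2r$, and $Z=\{r=0\}$ is a line.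

Look at $\log|a|=\log(2r)$. It tends to $-\infty$ on the axis, but its gradient has size $1/r=|\operatorname{Curl}P|$ and is locally integrable. This is what will survive in general: $\log|a|$ has a gradient controlled by $|\operatorname{Curl}P|$, and an $L^1$ gradient does not let a function be $-\infty$ on a set of positive measure.

## 5. Where the product rule for $AP$ breaks down

The sensible first attempt is to repeat the $C^1$ computation: expand $\operatorname{Curl}(AP)=0$ and use Lemma 1. The term $A_{ij}\operatorname{curl}P_j$ is harmless, being a bounded function times an integrable one. The term $\nabla A_{ij}\times P_j$ is the trouble. All we know is $A=\nabla u\,P^{-1}\in L^\infty_{loc}$, so $\nabla A_{ij}$ is a distributional derivative of a bounded function, and $P_j$ is only a bounded function. Their product has no meaning.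

An assumption on $\operatorname{Curl}P^{-1}$ removes precisely this obstacle. The rows of $A$ are $A_i=\sum_k\partial_ku_i\,(P^{-1})_k$ with $\partial_ku_i\in C^1$. So if $\operatorname{Curl}P^{-1}\in L^q$, then (2) gives $\operatorname{Curl}A\in L^q_{loc}$. For a skew $A$ the matrix identity in the proof of Lemma 1 (with $P=I$, $C=\nabla a$) reads $\operatorname{Curl}A=(\operatorname{div}a)I-(\nabla a)^\top$, whence $\nabla a=\frac12\operatorname{tr}(\operatorname{Curl}A)I-(\operatorname{Curl}A)^\top\in L^q_{loc}$. Then $\nabla A_{ij}\times P_j$ is an honest function. Without that assumption this argument gives no regularity of $A$, and the example with $d$ in Section 2 shows that $\operatorname{Curl}P^{-1}$ may be singular even when $\operatorname{Curl}P=0$.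

The way out starts from the one smooth object, $\nabla u\in C^1$. Since $a^\top A=-(Aa)^\top=0$, we have $a^\top\nabla u=0$. Thus the *direction* of $a$ is the left kernel of $\nabla u$, and where $\nabla u$ has rank $2$ this direction is a $C^1$ unit field $n$. So $A=\alpha N$ with $N$ of class $C^1$, and only the scalar $\alpha$ is rough. The identity $\alpha NP=\nabla u$ still has two rough factors on the left, but dividing by $\alpha$ gives
$$NP=\beta\,\nabla u,\qquad\beta=1/\alpha.$$
On the left is a $C^1$ matrix times $P$, whose curl is in $L^1$ by (2). On the right is a rough scalar times curl-free $C^1$ rows. The next lemma extracts $\nabla\beta$ from this. One row is not enough: $\beta=\operatorname{sign}x_1$ gives $\operatorname{curl}(\beta e_1)=0$. But two independent rows are.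

**Lemma 2.** Let $B$ be a ball, $\beta\in L^\infty(B)$, and let $v,w\in C^1(\overline B;\mathbb R^3)$ be curl-free and linearly independent at every point of $\overline B$. If $\operatorname{curl}(\beta v)$ and $\operatorname{curl}(\beta w)$ are in $L^1(B)$, then $\beta\in W^{1,1}(B)$. If they are finite measures on $B$, then $\beta\in BV(B)$, i.e. the distributional gradient $D\beta$ is a finite measure. In both cases $\operatorname{curl}(\beta F)=D\beta\times F$ for every curl-free $F\in C^1(\overline B;\mathbb R^3)$.

**Proof.** Write $\mu=\operatorname{curl}(\beta v)$ and $\nu=\operatorname{curl}(\beta w)$. As $\operatorname{curl}v=0$, $v\cdot\operatorname{curl}\eta=\operatorname{div}(\eta\times v)$. So for all $\eta,\zeta\in C^1_c(B;\mathbb R^3)$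
$$\int_B\beta\operatorname{div}(\eta\times v)\,dx=\int_B\eta\cdot d\mu,\qquad\int_B\beta\operatorname{div}(\zeta\times w)\,dx=\int_B\zeta\cdot d\nu.\tag{6}$$
We want $\int\beta\operatorname{div}\tau$ for an arbitrary $\tau\in C^1_c(B;\mathbb R^3)$, so we write $\tau$ as $\eta\times v+\zeta\times w$. The fields $v\times w$, $(v\times w)\times v$, $(v\times w)\times w$ are $C^1$ and form a basis at each point of $\overline B$: the last two are orthogonal to the first and are, up to the factor $|v\times w|$, the images of $v,w$ under a quarter turn in their plane. So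
$$\tau=\lambda_1\,v\times w+\lambda_2\,(v\times w)\times v+\lambda_3\,(v\times w)\times w,\qquad\lambda_k\in C^1_c(B),$$
and $\tau=\eta\times v+\zeta\times w$ with $\eta=-\lambda_1w+\lambda_2\,v\times w$ and $\zeta=\lambda_3\,v\times w$. Here $\eta=E\tau$, $\zeta=E'\tau$ with matrix fields $E,E'$ continuous on $\overline B$ and independent of $\tau$. By (6), $\int\beta\operatorname{div}\tau=\int\tau\cdot dk$ with $k=E^\top\mu+E'^\top\nu$, which is in $L^1(B)$, respectively a finite measure. That is, $D\beta=-k$. For the last claim,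
$$\int\beta F\cdot\operatorname{curl}\eta\,dx=\int\beta\operatorname{div}(\eta\times F)\,dx=-\int(\eta\times F)\cdot dD\beta=\int\eta\cdot d(D\beta\times F).\qquad\square$$

## 6. Rank two, the $C^1$ kernel direction, and $|\nabla a|\le g|a|$

We begin the proof of Theorem 1. Let $|P|\le M$ a.e., let $A$ be as in (1), and let $a$ be its axial vector. Put $U:=\Omega\setminus Z$, an open set.

**Step 1 (rank two, with constants).** This step shows that $|a|$ and $|\nabla u|$ are comparable, and that $\nabla u$ has rank exactly $2$ on $U$. From $|P^{-1}|=|\operatorname{Cof}P|/\det P\le M^2/c$, $|\nabla u|\le|A||P|$, $|A|\le|\nabla u||P^{-1}|$ and $|A|=\sqrt2|a|$,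
$$m|\nabla u|\le|a|\le m'|\nabla u|\ \text{ a.e.},\qquad m=\frac1{\sqrt2M},\quad m'=\frac{M^2}{\sqrt2\,c}.\tag{7}$$
Next, $\operatorname{Cof}\nabla u=\operatorname{Cof}A\operatorname{Cof}P=a\otimes\big((\operatorname{Cof}P)^\top a\big)$. Since $(\operatorname{Cof}P)^{-1}=P^\top/\det P$ has norm at most $M/c$, $|(\operatorname{Cof}P)^\top a|\ge\frac cM|a|$. So $|\operatorname{Cof}\nabla u|\ge\frac cM|a|^2\ge\frac c{2M^3}|\nabla u|^2$ a.e., and $\det\nabla u=\det A\det P=0$ a.e. Both relations involve only continuous functions, so they hold everywhere in $\Omega$: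
$$|\operatorname{Cof}\nabla u|\ge\frac c{2M^3}|\nabla u|^2,\qquad\det\nabla u=0.\tag{8}$$
Where $\nabla u\ne0$, the first relation says rank $\ge2$ and the second says rank $\le2$.

**Step 2 (the axial vector is $W^{1,1}$ locally in $U$).** The goal is to make $\nabla a$ a function. Let $x_0\in U$. Choose a ball $B\Subset U$ around $x_0$ so small that on $\overline B$ a fixed column of $\operatorname{Cof}\nabla u$ does not vanish and two fixed rows $v=\nabla u_i$, $w=\nabla u_l$ are linearly independent. Let $n\in C^1(\overline B)$ be that column, normalized. Since $(\operatorname{Cof}\nabla u)^\top\nabla u=(\det\nabla u)I=0$, we have $n^\top\nabla u=0$, and by rank $2$ the left kernel of $\nabla u$ is $\mathbb Rn$. Also $a^\top\nabla u=a^\top AP=-(Aa)^\top P=0$ a.e. Hence $a=\alpha n$ with $\alpha=a\cdot n$. By (7), and since $|\nabla u|$ is bounded above and away from $0$ on $\overline B$, there is $\kappa>0$ with $\kappa\le|\alpha|\le\kappa^{-1}$ a.e. in $B$. Put $\beta=1/\alpha\in L^\infty(B)$ and let $N$ be the skew matrix $N\xi=n\times\xi$. Then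 $A=\alpha N$, and (1) becomes
$$\sum_jN_{ij}P_j=\beta\,\nabla u_i\quad\text{a.e. in }B,\ i=1,2,3.\tag{9}$$
By (2), the left side has distributional curl
$$h_i:=\sum_j\big(N_{ij}\operatorname{curl}P_j+\nabla N_{ij}\times P_j\big)\in L^1(B).\tag{10}$$
So $\operatorname{curl}(\beta\nabla u_i)=h_i\in L^1(B)$ for every $i$. The rows $\nabla u_i$ are $C^1$ and curl-free, and $v,w$ are independent, so Lemma 2 gives $\beta\in W^{1,1}(B)$ and
$$\nabla\beta\times\nabla u_i=h_i\quad\text{a.e. in }B,\ i=1,2,3.\tag{11}$$
To return to $\alpha$, take a $C^1$ function $\varphi$ on $\mathbb R$ with bounded derivative and $\varphi(t)=1/t$ for $|t|\ge\kappa$. As $|\beta|\ge\kappa$, the chain rule gives $\alpha=\varphi(\beta)\in W^{1,1}(B)$ and $\nabla\alpha=-\beta^{-2}\nabla\beta$. So $a=\alpha n\in W^{1,1}(B)$. Since $x_0$ was arbitrary, $a\in W^{1,1}_{loc}(U)$.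

**Step 3 (a differential inequality).** Now the computation of Section 3 is legitimate in $B$, and we do it through (9) and (11). A.e. in $B$, $\nabla A_{ij}=\alpha\nabla N_{ij}-\beta^{-2}N_{ij}\nabla\beta$, so
$$\begin{aligned}\sum_j\nabla A_{ij}\times P_j&=\alpha\sum_j\nabla N_{ij}\times P_j-\beta^{-2}\,\nabla\beta\times(\beta\nabla u_i)\\&=\alpha\Big(\sum_j\nabla N_{ij}\times P_j-h_i\Big)=-\sum_jA_{ij}\operatorname{curl}P_j.\end{aligned}\tag{12}$$
This is (3) with $D=\nabla a$ and $K=\operatorname{Curl}P$. By (5),
$$|\nabla|a||\le|\nabla a|\le g\,|a|\quad\text{a.e. in }U,\qquad g:=\frac{\sqrt2M^2}c|\operatorname{Curl}P|\in L^1_{loc}(\Omega).\tag{13}$$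
For the first inequality: in $B$, $|a|=|\alpha|$, and $n^\top\nabla n=0$ because $|n|=1$, so $\nabla\alpha=(\nabla a)^\top n$ and $|\nabla\alpha|\le|\nabla a|$.

## 7. Carrying $\log|a|$ across the zero set

We have no regularity of $a$ across $Z$: the unit field $n$ was obtained only where $\nabla u\ne0$. But (13) says $|\nabla\log|a||\le g$ on $U$, with a bound that does not deteriorate towards $Z$. Cutting the logarithm off from below removes the singularity.

**Step 4 (truncation).** For $\varepsilon>0$ put
$$f_\varepsilon:=\log\frac{\max\{|a|,\varepsilon\}}\varepsilon\ \ge0\quad\text{on }\Omega.$$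
Recall $a=0$ a.e. on $Z$. By (7), $f_\varepsilon$ is locally bounded. On $U$, the function $t\mapsto\log(\max\{t,\varepsilon\}/\varepsilon)$ is Lipschitz and piecewise $C^1$, so $f_\varepsilon\in W^{1,1}_{loc}(U)$ with $\nabla f_\varepsilon=\nabla|a|/|a|$ where $|a|>\varepsilon$ and $\nabla f_\varepsilon=0$ elsewhere; by (13), $|\nabla f_\varepsilon|\le g$. On the other hand, $V_\varepsilon:=\{x\in\Omega:|\nabla u|<\varepsilon/m'\}$ is open, contains $Z$, and $|a|\le m'|\nabla u|<\varepsilon$ a.e. there. So $f_\varepsilon=0$ a.e. on $V_\varepsilon$. The open sets $U$ and $V_\varepsilon$ cover $\Omega$. Weak differentiability is a local property, so $f_\varepsilon$ has a weak gradient on $\Omega$, bounded by $g\in L^1_{loc}(\Omega)$: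
$$f_\varepsilon\in W^{1,1}_{loc}(\Omega),\qquad|\nabla f_\varepsilon|\le g\ \text{ a.e. in }\Omega,\qquad f_\varepsilon=0\ \text{ a.e. on the open set }V_\varepsilon\supset Z.\tag{14}$$
The bound does not depend on $\varepsilon$.

**Step 5 (Poincaré and connectedness).** This step turns the uniform bound into $a=0$. Let $B\Subset\Omega$ be a ball with $|B\cap Z|>0$ and let $\bar f_\varepsilon$ be the mean of $f_\varepsilon$ over $B$. Since $f_\varepsilon=0$ a.e. on $Z$,
$$|B\cap Z|\,\bar f_\varepsilon=\int_{B\cap Z}|f_\varepsilon-\bar f_\varepsilon|\,dx\le\int_B|f_\varepsilon-\bar f_\varepsilon|\,dx\le C_B\int_Bg\,dx.\tag{15}$$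
So $\int_Bf_\varepsilon$ is bounded uniformly in $\varepsilon$. As $\varepsilon\downarrow0$, $f_\varepsilon\to\infty$ at every point with $a\ne0$. By Fatou's lemma $a=0$ a.e. in $B$. Then $\nabla u=AP=0$ a.e. in $B$, and everywhere in $B$ by continuity. Thus
$$B\Subset\Omega\text{ a ball},\ |B\cap Z|>0\ \Longrightarrow\ B\subset Z.\tag{16}$$
Since $|Z|>0$ and $\Omega$ is a countable union of such balls, some ball satisfies $|B\cap Z|>0$, so $\operatorname{int}Z\ne\emptyset$. If $x\in\Omega$ lies in the closure of $\operatorname{int}Z$, any ball $B\Subset\Omega$ around $x$ meets $\operatorname{int}Z$ in a nonempty open set, so $B\subset Z$ by (16) and $x\in\operatorname{int}Z$. Hence $\operatorname{int}Z$ is open, relatively closed and nonempty. As $\Omega$ is connected, $Z=\Omega$ and $u$ is constant. This proves Theorem 1. $\blacksquare$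

## 8. Measure-valued $\operatorname{Curl}P$

**Theorem 2.** Let $\Omega\subset\mathbb R^3$ be a domain, $P\in L^\infty_{loc}(\Omega;\mathbb R^{3\times3})$, $\operatorname{ess\,inf}_K\det P>0$ for every compact $K\subset\Omega$, and let $\operatorname{Curl}P$ be a matrix-valued Radon measure on $\Omega$ (e.g. $P\in BV_{loc}\cap L^\infty_{loc}$). Let
$$\mathcal K:=\{u\in C^2(\Omega;\mathbb R^3):\operatorname{sym}(\nabla u\,P^{-1})=0\text{ a.e.}\}.$$

1. If $u\in\mathcal K$ and $|\{\nabla u=0\}|>0$, then $u$ is constant. In particular $\|\cdot\|_P$ is a norm on $C^\infty_\circ(\Omega,\Gamma;\mathbb R^3)$ (with $\Omega$ Lipschitz and $\Gamma$ as in Section 1) if moreover $P\in L^\infty(\Omega)$ and $\det P\ge c^+>0$ a.e. in $\Omega$.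
2. $\dim\mathcal K\le6$, and $6$ is attained (for $P=I$, by the infinitesimal rigid motions).
3. Suppose $\operatorname{Curl}P\in L^p_{loc}(\Omega)$ and $u\in\mathcal K$ is nonconstant, $Z=\{\nabla u=0\}$. If $p>3$, then $Z=\emptyset$. If $1<p\le3$, then $\mathcal H^s(Z)=0$ for all $s>3-p$. If $p=1$, then $\mathcal H^2(Z)=0$.

Here $\mathcal H^s$ is the $s$-dimensional Hausdorff measure. Radon measures are finite on compact sets; $|\mu|$ denotes the total variation measure, and $\mathcal L^3$ is Lebesgue measure. Every such $\mu$ splits uniquely into an absolutely continuous part and a part singular to $\mathcal L^3$, and multiplication by a continuous function respects the splitting.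

**An example with a shear interface.** Let $\Omega=\mathbb R^3$, let $H$ be $1$ for $x_1>0$ and $0$ for $x_1<0$, and let $P=I+H\,e_1\otimes e_2$, so $P_1=(1,H,0)$ and $\det P=1$. Then $\operatorname{curl}P_1=(0,0,\partial_1H)$ is the surface measure of $\{x_1=0\}$ times $e_3$. For $u\in\mathcal K$, the case $P=I$ on the left and a linear change of variables on the right give $\nabla u=W$ for $x_1<0$ and $\nabla u=W'(I+e_1\otimes e_2)$ for $x_1>0$, with constant skew $W,W'$. Continuity of $\nabla u$ forces $W-W'=(W'e_1)\otimes e_2$. A skew matrix has rank $0$ or $2$, so $W'e_1=0$ and $W=W'$, with axial vector parallel to $e_1$. Conversely each such choice gives an affine $u\in\mathcal K$. So $\dim\mathcal K=3+1=4$.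

**Proof of part 1.** Fix a ball $B_0\Subset\Omega$ and constants $M,c$ with $|P|\le M$, $\det P\ge c$ a.e. on $B_0$. We work inside $B_0$. Step 1 is unchanged there.

**Step 1.1 ($\beta$ is of bounded variation).** This replaces Step 2. Let $B\Subset U\cap B_0$ be a ball chosen as in Step 2, with $n,N,\alpha,\beta,\kappa$ as there. Now
$$h_i=\sum_j\big(N_{ij}\operatorname{curl}P_j+\nabla N_{ij}\times P_j\,\mathcal L^3\big)$$
is a finite measure on $B$; the proof of (2) is the same, with $d(\operatorname{curl}F)$ in place of $\operatorname{curl}F\,dx$. By Lemma 2, $\beta\in BV(B)$ and $D\beta\times\nabla u_i=h_i$. Write $\operatorname{Curl}P=K^a\mathcal L^3+K^s$ and $D\beta=\nabla\beta\,\mathcal L^3+D^s\beta$. By uniqueness of the splitting, for $i=1,2,3$,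
$$\nabla\beta\times\nabla u_i=\sum_j\big(N_{ij}K^a_j+\nabla N_{ij}\times P_j\big)\ \text{ a.e.},\qquad D^s\beta\times\nabla u_i=\sum_jN_{ij}K^s_j.\tag{17}$$

**Step 1.2 (both parts of $D\beta$ are controlled by $\operatorname{Curl}P$).** For the absolutely continuous part, *define* a.e. in $B$
$$\nabla a:=\beta^{-1}\nabla n-\beta^{-2}\,n\otimes\nabla\beta,\qquad\nabla A_{ij}:=\alpha\nabla N_{ij}-\beta^{-2}N_{ij}\nabla\beta.\tag{18}$$
The vectors $\nabla A_{ij}$ are formed from the rows of $\nabla a$ as the $d_{ij}$ are from $D$. Computation (12) used only (9) and (11), pointwise; with the first half of (17) in place of (11) it gives (3) with $D=\nabla a$, $K=K^a$. So $|\nabla a|\le\frac{\sqrt2M^2}c|K^a||a|$. Since $n^\top\nabla n=0$, $n^\top\nabla a=-\beta^{-2}(\nabla\beta)^\top$. With $|a|=1/|\beta|$ and (7),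
$$|\nabla\beta|\le\beta^2|\nabla a|\le\frac{\sqrt2M^2}c|K^a||\beta|\le\frac{\sqrt2M^2}{cm}\,\frac{|K^a|}{|\nabla u|}=\frac{2M^3}c\,\frac{|K^a|}{|\nabla u|}.$$
For the singular part, write $D^s\beta=\sigma|D^s\beta|$ with $|\sigma|=1$, and let $s_1\ge s_2\ge s_3=0$ be the singular values of $\nabla u$ (recall $\det\nabla u=0$). Then
$$\sum_i|\sigma\times\nabla u_i|^2=|\nabla u|^2-|\nabla u\,\sigma|^2\ge s_1^2+s_2^2-s_1^2=s_2^2.$$
By (8), $s_1s_2=|\operatorname{Cof}\nabla u|\ge\frac c{2M^3}|\nabla u|^2\ge\frac c{2M^3}|\nabla u|\,s_1$, so $s_2\ge\frac c{2M^3}|\nabla u|$. The right sides in the second half of (17) are the rows of $NK^s$, and $|N\xi|\le|\xi|$, applied to columns, gives $|NK^s|\le|K^s|$. Therefore $\frac c{2M^3}|\nabla u|\,|D^s\beta|\le|K^s|$. Adding the two parts,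
$$|D\beta|\le C_1\,|\nabla u|^{-1}\,|\operatorname{Curl}P|\ \text{ as measures on }B,\qquad C_1=\frac{2M^3}c.\tag{19}$$

**Step 1.3 (truncated logarithm).** We need the analogue of (14). First, if $\Psi:\mathbb R\to\mathbb R$ is Lipschitz with constant $L$, then $\Psi(\beta)\in BV(B)$ and $|D\Psi(\beta)|\le L|D\beta|$. Indeed, for open $V\subset B$ take smooth $\beta_j\to\beta$ in $L^1(V)$ with $\int_V|\nabla\beta_j|\to|D\beta|(V)$; then $|\nabla\Psi(\beta_j)|\le L|\nabla\beta_j|$ a.e., $\Psi(\beta_j)\to\Psi(\beta)$ in $L^1(V)$, and lower semicontinuity of the variation gives $|D\Psi(\beta)|(V)\le L|D\beta|(V)$ for all open $V$.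

Shrink $B$ so that $\max_{\overline B}|\nabla u|\le2\min_{\overline B}|\nabla u|$. As $|a|=1/|\beta|$, on $B$ we have $f_\varepsilon=\Psi(\beta)$ with $\Psi(t)=\max\{0,-\log(\varepsilon|t|)\}$. By (7), $|\beta|\ge b:=(m'\max_{\overline B}|\nabla u|)^{-1}$ a.e. So we may redefine $\Psi(t):=\Psi(b)$ for $|t|<b$, which makes $\Psi$ Lipschitz with constant $1/b$. With (19),
$$|Df_\varepsilon|\le m'\max_{\overline B}|\nabla u|\;|D\beta|\le m'C_1\frac{\max_{\overline B}|\nabla u|}{\min_{\overline B}|\nabla u|}\,|\operatorname{Curl}P|\le2m'C_1\,|\operatorname{Curl}P|\quad\text{on }B.$$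
Such balls cover $U\cap B_0$, so with $C=2m'C_1$, independent of $\varepsilon$, $|Df_\varepsilon|\le C|\operatorname{Curl}P|$ on $U\cap B_0$. On the open set $\{x\in B_0:|\nabla u|<\varepsilon/m'\}\supset Z\cap B_0$ we have $f_\varepsilon=0$ a.e. The two sets cover $B_0$, distributional derivatives are local, and $f_\varepsilon$ is locally bounded. Hence
$$f_\varepsilon\in BV_{loc}(B_0),\qquad|Df_\varepsilon|\le C\,|\operatorname{Curl}P|\ \text{ on }B_0.\tag{20}$$

**Step 1.4 (conclusion).** Let $B\Subset\Omega$ be a ball with $|B\cap Z|>0$. It is compactly contained in some admissible $B_0$ (a slightly larger concentric ball). Poincaré's inequality in $BV$, $\int_B|f-\bar f|\le C_B|Df|(B)$, gives in place of (15)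
$$|B\cap Z|\,\bar f_\varepsilon\le C_B\,C\,|\operatorname{Curl}P|(B)<\infty.$$
The rest of Step 5 is unchanged, and $u$ is constant. The norm statement follows exactly as the Corollary followed from Theorem 1. $\square$

## 9. At most six dimensions

For $P\in C^1$ the bound $\dim\mathcal K\le6$ came from $\partial_ka=G_ka$: the value $a(x_0)$ determines $a$. In the rough case $a(x_0)$ has no meaning. We use instead linear relations among several solutions, whose coefficients can be read off from the continuous gradients.

**Proof of part 2.** For $P=I$ the space $\mathcal K$ contains the six-dimensional space of infinitesimal rigid motions, so $6$ is attained once the bound is proved. In general $\mathcal K$ is a vector space containing the three-dimensional space of constants. So it suffices to show that for any $u^1,\dots,u^4\in\mathcal K$ some nontrivial linear combination is constant. We may assume that no $u^i$ is constant. Let $A^i,a^i$ belong to $u^i$.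

**Step 2.1 (the relation bundle).** This step encodes the pointwise relations in a $C^1$ object. For $\gamma\in\mathbb R^4$ let $T(x)\gamma:=\sum_i\gamma_i\nabla u^i(x)$, which is $C^1$ in $x$. For a.e. $x$, $T(x)\gamma=\big(\sum_i\gamma_iA^i\big)P$ with $P$ invertible, so
$$T(x)\gamma=0\iff\sum_i\gamma_ia^i(x)=0.\tag{21}$$
Four vectors in $\mathbb R^3$ are dependent, so $\operatorname{rank}T\le3$ a.e.; as $\{\operatorname{rank}T\ge4\}$ is open, $\operatorname{rank}T\le3$ everywhere. Let $r\le3$ be the maximal rank. The set $O=\{\operatorname{rank}T=r\}=\{\operatorname{rank}T\ge r\}$ is open and nonempty. On $O$ the spaces $N(x):=\ker T(x)$ have constant dimension $d=4-r\ge1$. By part 1 the closed sets $\{\nabla u^i=0\}$ are null. So there is a ball $B\Subset O$ on which no $\nabla u^i$ vanishes and, after shrinking, the construction of Step 1.1 applies to each $u^i$: $a^i=n^i/\beta^i$. Shrinking again, $N$ has a $C^1$ basis $\gamma^{(1)},\dots,\gamma^{(d)}$ on $B$: fix a nonvanishing $r\times r$ minor of $T$ and solve for the remaining unknowns by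 Cramer's rule.

**Step 2.2 (one linear equation for all $a^i$).** Let $\varphi$ be the $C^1$ Lipschitz function of Step 2 with $\varphi(t)=1/t$ for $|t|\ge\kappa$, where $\kappa$ serves all four $\beta^i$. By the chain rule in $BV$ for $C^1$ Lipschitz functions (Ambrosio–Fusco–Pallara, *Functions of Bounded Variation and Free Discontinuity Problems*, Thm 3.96), $1/\beta^i=\varphi(\beta^i)\in BV(B)$ and the absolutely continuous part of its derivative is $-(\beta^i)^{-2}\nabla\beta^i\,\mathcal L^3$. Multiplying by the $C^1$ field $n^i$, we see that $a^i\in BV(B)$ and that its absolutely continuous gradient is the matrix $\nabla a^i$ of (18). By Step 1.2 and Lemma 1 with $K=K^a$, $\nabla a^i$ is a linear function of $a^i$ that depends only on $P$ and $K^a$. So there are matrix fields $G_k$, the same for all $i$, with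
$$\partial_ka^i=G_ka^i\ \text{ a.e. in }B,\quad k=1,2,3,\tag{22}$$
where $\partial_ka^i$ is the $k$-th column of $\nabla a^i$.

**Step 2.3 ($N$ is constant).** Let $\gamma$ be a $C^1$ section of $N$ over $B$. By (21), $\sum_i\gamma_ia^i=0$ a.e. in $B$. Take the derivative in direction $k$ and then its absolutely continuous part; by the product rule for a $C^1$ function times a $BV$ function and by (22),
$$0=\sum_i\partial_k\gamma_i\,a^i+G_k\sum_i\gamma_ia^i=\sum_i\partial_k\gamma_i\,a^i\quad\text{a.e. in }B.$$
By (21), $T(x)\partial_k\gamma(x)=0$ for a.e. $x$, and for all $x\in B$ by continuity: $\partial_k\gamma(x)\in N(x)$. Apply this to the basis: $\partial_k\gamma^{(\mu)}=\sum_\nu\Gamma_k^{\mu\nu}\gamma^{(\nu)}$, with $\Gamma$ continuous (invert the Gram matrix of the basis). Along each ray from the centre $x_0$ of $B$, the tuple $(\gamma^{(1)},\dots,\gamma^{(d)})$ solves a linear ODE whose solution is an invertible matrix of scalars applied to its value at $x_0$. So each $\gamma^{(\mu)}(x)$ lies in $N(x_0)$, and by equality of dimensions $N(x)=N(x_0)$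 for all $x\in B$.

**Step 2.4 (conclusion).** Take $0\ne\gamma\in N(x_0)$. The field $\sum_i\gamma_iu^i\in\mathcal K$ has gradient $T(x)\gamma=0$ on all of $B$. By part 1 it is constant. $\square$

## 10. The size of $\{\nabla u=0\}$

**Capacity.** For $1\le p<3$ and $p^*=3p/(3-p)$, $\operatorname{Cap}_p(E)$ is the infimum of $\int_{\mathbb R^3}|\nabla\phi|^p$ over all $\phi\ge0$ with $\phi\in L^{p^*}(\mathbb R^3)$, $\nabla\phi\in L^p(\mathbb R^3)$ and $\phi\ge1$ on an open neighbourhood of $E$. A compactly supported $W^{1,p}$ function is in $L^{p^*}$ by Sobolev's inequality. For instance a point $E=\{x_0\}$ has $\operatorname{Cap}_p(E)=0$: with $\phi(x)=\max\{0,\min\{1,2-|x-x_0|/\delta\}\}$ the integral is at most a constant times $\delta^{3-p}$. We use two facts from Evans–Gariepy, *Measure Theory and Fine Properties of Functions*: in §4.7.2, $\operatorname{Cap}_p(E)=0$ implies $\mathcal H^s(E)=0$ for $s>3-p$ when $1<p<3$; in §5.6.3, for compact $E\subset\mathbb R^3$, $\operatorname{Cap}_1(E)=0\iff\mathcal H^2(E)=0$.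

**Proof of part 3.** **Step 3.1 (the means blow up).** The aim is to set $\bar f_\varepsilon\to\infty$ against the bound on $\nabla f_\varepsilon$. Let $B\Subset\Omega$ be a ball, and let $M,c$ be constants for a slightly larger ball. As $\operatorname{Curl}P$ is a function, Steps 1–4 hold in that larger ball, so by (13) and (14) $f_\varepsilon$ is bounded on $B$, $\|\nabla f_\varepsilon\|_{L^p(B)}\le\|g\|_{L^p(B)}<\infty$, and $f_\varepsilon=0$ a.e. in an open set containing $Z\cap B$. By part 1, $|Z|=0$, so $a\ne0$ a.e. and $f_\varepsilon\uparrow\infty$ a.e. as $\varepsilon\downarrow0$. By monotone convergence the mean $\bar f_\varepsilon$ over $B$ tends to $\infty$.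

**Step 3.2 ($p>3$).** Suppose $z\in Z$, and let $B\Subset\Omega$ be a ball around $z$. By Morrey's inequality $f_\varepsilon$ has a continuous representative on $B$ with oscillation at most $C_B\|g\|_{L^p(B)}$. It vanishes at $z$, because $f_\varepsilon=0$ a.e. near $z$. So $0\le f_\varepsilon\le C_B\|g\|_{L^p(B)}$ on $B$ for all $\varepsilon$, contradicting $\bar f_\varepsilon\to\infty$. Hence $Z=\emptyset$.

**Step 3.3 ($1\le p<3$).** Here we build test functions for the capacity of $Z$. For small $\varepsilon$, so that $\bar f_\varepsilon>0$, put $w_\varepsilon:=1-f_\varepsilon/\bar f_\varepsilon\le1$. Then $w_\varepsilon=1$ a.e. in an open set containing $Z\cap B$, and by Poincaré's inequality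
$$\|w_\varepsilon\|_{W^{1,p}(B)}\le\frac{1}{\bar f_\varepsilon}\Big(\|f_\varepsilon-\bar f_\varepsilon\|_{L^p(B)}+\|\nabla f_\varepsilon\|_{L^p(B)}\Big)\le\frac{C\,\|g\|_{L^p(B)}}{\bar f_\varepsilon}\longrightarrow0.$$
Let $\tfrac12\overline B$ be the closed concentric ball of half the radius, and let $\chi\in C^\infty_c(B)$, $0\le\chi\le1$, $\chi=1$ near $\frac12\overline B$. Then $\phi_\varepsilon=\chi w_\varepsilon^+$, extended by $0$, is in $W^{1,p}(\mathbb R^3)$, is $\ge0$, equals $1$ a.e. in a neighbourhood of $E:=Z\cap\frac12\overline B$ (everywhere there, after a change on a null set), and $\|\nabla\phi_\varepsilon\|_{L^p}\to0$. So $\operatorname{Cap}_p(E)=0$. The set $E$ is compact, as $Z$ is relatively closed in $\Omega$. By the two quoted facts, $\mathcal H^s(E)=0$ for all $s>3-p$ if $1<p<3$, and $\mathcal H^2(E)=0$ if $p=1$. Countably many balls $\frac12\overline B$ with $B\Subset\Omega$ cover $\Omega$, so the same holds for $Z$.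

**Step 3.4 ($p=3$).** Let $s>0$. Choose $p'\in(1,3)$ with $s>3-p'$. Since $L^3_{loc}\subset L^{p'}_{loc}$, Step 3.3 gives $\mathcal H^s(Z)=0$. $\square$

In Example A, $\operatorname{Curl}P\in L^p_{loc}$ for all $p<2$ and $Z$ is a line. So for $1\le p<2$ the set $Z$ in part 3 can have dimension $1$, and the bound $3-p$ tends to $1$ as $p\uparrow2$.

## 11. Losing the lower bound on $\det P$

The constant $c$ entered through (7) and (8). It cannot be weakened to $\det P>0$ a.e., nor to $(\det P)^{-1}\in L^q$ with a $q<1$.

**Example B.** Let $0<q<1$, $1<s<1/q$, $\Omega=(-1,1)^3$ and $\Gamma=\{-1\}\times(-1,1)^2$. Put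
$$h(t)=\exp\Big(-\frac{t^{1-s}}{s-1}\Big)\ (t>0),\qquad h(t)=0\ (t\le0).$$
For $t>0$ we have $h'=t^{-s}h$, i.e. $h=t^sh'$. Each derivative of $h$ on $t>0$ is $h$ times a finite sum of powers of $t$. Since $t^{1-s}\to\infty$ as $t\downarrow0$, $h$ decays faster than any power of $t$, and therefore $h\in C^\infty(\mathbb R)$. Let
$$u=(h(x_1),\,x_2h(x_1),\,0),\qquad P_1=(x_2,|x_1|^s,0),\quad P_2=(-1,0,0),\quad P_3=(0,0,1),$$
with $u$ cut off outside $\overline\Omega$. The support of $u$ in $\overline\Omega$ lies in $\{x_1\ge0\}$, at distance $1$ from $\Gamma$, so $u\in C^\infty_\circ(\Omega,\Gamma;\mathbb R^3)$ and $u\ne0$. With $\alpha=h'(x_1)$, and using $h(x_1)=|x_1|^sh'(x_1)$ (both sides vanish for $x_1\le0$),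
$$\nabla u_1=(h',0,0)=-\alpha P_2,\qquad\nabla u_2=(x_2h',h,0)=\alpha P_1,\qquad\nabla u_3=0.$$
So $\nabla u=AP$ with the skew matrix $Ax=\alpha\,e_3\times x$, and $\operatorname{sym}(\nabla u\,P^{-1})=0$ a.e. Here $P$ is bounded and $\det P=|x_1|^s>0$ a.e. The only nonzero entry of $\operatorname{Curl}P$ is the third component of $\operatorname{curl}P_1$, namely $\partial_1|x_1|^s-\partial_2x_2=s|x_1|^{s-1}\operatorname{sign}x_1-1$, which is bounded because $s>1$. Finally $(\det P)^{-1}=|x_1|^{-s}\in L^q(\Omega)$ because $sq<1$. Yet $\|u\|_P=0$ with $u\ne0$, so $\|\cdot\|_P$ is not a norm.
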